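# Monodromy of the distance map of a basic Laman graph

## 1. The distance map $(z,w)\mapsto(z_ew_e)$

Let $G=(V,E)$ be a finite simple graph with $N\ge 2$ vertices. Place vertex $i$ at the point $(x_i,y_i)$, allow complex coordinates, and put $z_i=x_i+\sqrt{-1}\,y_i$ and $w_i=x_i-\sqrt{-1}\,y_i$. Then
$$(x_i-x_j)^2+(y_i-y_j)^2=(z_i-z_j)(w_i-w_j).$$
Translations add constants to $z$ and to $w$. The direct isometries fixing the origin are $(z,w)\mapsto(tz,t^{-1}w)$ with $t\in\mathbb C^*$. The reflection $y\mapsto -y$ exchanges $z$ and $w$.

Let $L=\mathbb C^V/\mathbb C\mathbf 1$. For $z\in L$ and an oriented pair $e=ij$ the number $z_e=z_i-z_j$ makes sense; write $\varepsilon_e$ for the linear form $z\mapsto z_e$ on $L$. We orient every edge once and for all; products $z_ew_e$ and squares $z_e^2$ do not depend on the choice. Suppose $|E|=2N-3=:n$ and fix an edge $e_0$. The object of these notes is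
$$f:\mathcal X\to S,\qquad \mathcal X=\{(z,w)\in L\times L:\ z_{e_0}=1\},\quad S=\mathbb C^E,\quad f(z,w)=(\lambda_e)_{e\in E},\ \ \lambda_e=z_ew_e .$$
Here $\mathcal X$ is an affine space of dimension $2(N-1)-1=n$, so source and target have the same dimension. Passing to $L$ removes translations, and $z_{e_0}=1$ picks one point in each orbit of $(tz,t^{-1}w)$ with $z_{e_0}\neq0$. So if $d_{e_0}\ne0$, the fiber $f^{-1}(d)$ is the set of complex solutions of the equations $(x_i-x_j)^2+(y_i-y_j)^2=d_{ij}$ modulo direct isometries.

Reflection followed by renormalization is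
$$\sigma(z,w)=\bigl(w/w_{e_0},\ w_{e_0}z\bigr),\qquad f\sigma=f,\quad \sigma^2=1,$$
defined where $\lambda_{e_0}=w_{e_0}\ne0$. A fixed point satisfies $w=w_{e_0}z$, so the fixed points form a set of dimension $(N-2)+1=N-1$, which is less than $n$ when $N\ge3$.

**Example 1 (the triangle).** Let $N=3$, $e_0=12$, $z_1=w_1=0$, $z_2=1$, $w_2=\lambda_{12}$, $z_3=s$, $w_3=t$. Then $st=\lambda_{13}$ and $(s-1)(t-\lambda_{12})=\lambda_{23}$. Subtracting gives $t=\lambda_{12}+\lambda_{13}-\lambda_{23}-\lambda_{12}s$, hence
$$\lambda_{12}s^2-(\lambda_{12}+\lambda_{13}-\lambda_{23})s+\lambda_{13}=0 .$$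
A generic fiber has two points, and $\sigma$ sends $s$ to $t/\lambda_{12}=\lambda_{13}/(\lambda_{12}s)$, the other root. The two points meet where $\delta=(\lambda_{12}+\lambda_{13}-\lambda_{23})^2-4\lambda_{12}\lambda_{13}$ vanishes; there $\sigma$ fixes the point and the triangle is collinear. Over a generic point of $\lambda_{12}=0$ only one root $s$ is finite: the other sheet has gone to infinity, so $f$ is not proper.

Here is what $f$ is for. Suppose $f$ is dominant; since dimensions agree it is then generically finite. If $N\ge3$, a generic fiber avoids the fixed points of $\sigma$, so it has an even number $2c$ of points, grouped by $\sigma$ into $c$ classes, which are the solutions modulo all isometries. Over a suitable nonempty Zariski open set $S^\circ\subset S$ the map $f$ is a finite covering, and loops in $S^\circ$ permute a fiber. The resulting group $\mathrm{Mon}$ is the Galois group of the Galois closure of $\mathbb C(\mathcal X)/\mathbb C(S)$ (a textbook fact). It is transitive because $\mathcal X$ is irreducible, and it commutes with $\sigma$ because $\sigma$ is defined over $\mathbb C(S)$.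 Let $\Gamma$ be its image, again transitive, in the permutations of the $c$ classes. If $\Gamma$ is not solvable, the distance equations cannot be solved by radicals. We shall compute $\Gamma$ for a class of graphs by studying the places where $f$ ramifies.

"Generic" always means: outside some proper closed algebraic subset. A generic fiber of a generically finite dominant map avoids any given proper closed subset of the source, because the image of that subset is not dense.

## 2. Laman graphs, basic Laman graphs, and radicals

**Definition (Laman graph).** $G$ is a Laman graph (maximally independent) if $E$ has $2N-3$ elements and every subgraph with $n'\ge2$ vertices and $e'$ edges satisfies $e'\le 2n'-3$.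

A single edge, a triangle, and $K_4$ minus an edge ($N=4$, five edges) are Laman. $K_4$ is not: it has $6>5$ edges. For a Laman graph and generic distances the system has finitely many solutions up to rigid motions (Section 6 shows that $f$ is dominant).

**Definition (basic Laman graph).** A Laman graph with $N>3$ vertices is basic if $2n'-e'>3$ for every proper subgraph with $n'>2$ vertices and $e'$ edges. Equivalently, it contains no proper maximally independent subgraph with more than two vertices.

**Example 2.** $K_{3,3}$ is basic. It has $N=6$ and $9=2\cdot6-3$ edges. A subgraph with $a$ and $b$ vertices on the two sides has $e'\le ab$, and $2(a+b)-ab=4-(a-2)(b-2)$. For $0\le a,b\le3$ with $a+b\ge3$ and $(a,b)\ne(3,3)$ the product $(a-2)(b-2)$ is $\le0$, so $2n'-e'\ge4$. If $(a,b)=(3,3)$ and an edge is missing, $2n'-e'\ge12-8=4$. The triangular prism, also with 6 vertices and 9 edges, is not basic, since it contains triangles.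

**Definition (RS).** Distances are generic here if the $d_{ij}$ are algebraically independent over $\mathbb Q$. Remove rigid motions by $x_1=y_1=0$, $y_2=0$ for an edge $(12)$. A Laman graph is generically solvable by radicals (RS) if for generic distances the solution coordinates lie in a radical extension of $\mathbb Q(d_{ij})$; equivalently, the Galois group of the constraint equations over $\mathbb Q(d_{ij})$ is solvable. Otherwise it is not-RS.

The triangle is RS by Example 1. Owen and Power, "Distance Configurations of Points in a Plane with a Galois group that is not Soluble" (arXiv:math/0503717, 2005), pose Conjecture B: *basic Laman graphs are not-RS*. It is true: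

**Theorem 1.** Let $G$ be a basic Laman graph, and for generic $d$ let $2c$ be the number of complex solutions modulo direct isometries.

1. The monodromy group (the Galois group over $\mathbb C(d_{ij})$) acts on the $c$ classes modulo all isometries as the full symmetric group $S_c$.
2. $c\ge6$.
3. Hence the Galois group over $\mathbb Q(d_{ij})$ is not solvable: $G$ is not-RS, and Conjecture B holds.
4. The monodromy group on the $2c$ solutions modulo direct isometries is the Weyl group $W(D_c)$, of order $2^{c-1}c!$.
5. Every Laman graph containing a basic Laman subgraph is not-RS.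

One deep published theorem is used without proof. A graph is *rigid* if it has a spanning Laman subgraph, and *redundantly rigid* if deleting any one edge leaves a rigid graph; for example $K_4$ is redundantly rigid. A *1-extension* deletes an edge $k_1k_2$ and adds a new vertex $j$ with edges $jk_1,jk_2,jk_3$, where $k_3\ne k_1,k_2$. For instance, a 1-extension of $K_4$ has 5 vertices and 8 edges and misses the edges $k_1k_2$ and $jk_4$; adding $k_1k_2$ gives $K_5$ minus an edge.

**(JJ)** (B. Jackson, T. Jordán, "Connected rigidity matroids and unique realizations of graphs", J. Combin. Theory Ser. B 94 (2005) 1–29.) Every 3-connected redundantly rigid graph on at least 4 vertices is obtained from $K_4$ by a sequence of edge additions and 1-extensions.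

## 3. Triangles stacked on an edge

Join vertices $1,2$, and join each of $3,\dots,m$ to both $1$ and $2$. This graph is Laman: $1+2(m-2)=2m-3$ edges, and each subgraph count follows by adding the vertices of degree at most $2$ one at a time. With $e_0=12$, the coordinate $s_j=z_j$ satisfies its own quadratic equation from Example 1, with discriminant $\delta_j=(\lambda_{12}+\lambda_{1j}-\lambda_{2j})^2-4\lambda_{12}\lambda_{1j}$. So the fiber is $\{\pm\}^{m-2}$, with $2^{m-2}$ points. The monodromy group consists of sign changes: it is an elementary abelian 2-group and the graph is RS.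

Each $\delta_j$ is a nondegenerate quadratic form in three variables (its matrix has diagonal $1$ and off-diagonal $-1$, determinant $-4$), so it is irreducible, and for different $j$ the forms are different. A small loop around a generic point of $\delta_3=0$ changes the third sign and no other. Take $m=5$: there are $8$ solutions and $c=4$ classes, and this loop acts on the classes as two disjoint transpositions. Over a generic point of $\delta_3=0$ there are four critical points, since vertices $4$ and $5$ keep two positions each.

A basic Laman graph has no vertex of degree $\le 2$ (Section 5), so nothing like this reduction to quadratic equations is available for it.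

## 4. Meridians, and what a proof by transpositions needs

Let $\pi:\bar{\mathcal X}\to S$ be the normalization of $S$ in $\mathbb C(\mathcal X)$. A prime divisor $D'$ of $\bar{\mathcal X}$ over an irreducible hypersurface $D\subset S$ gives a discrete valuation $\mathrm{ord}_{D'}$ of $\mathbb C(\mathcal X)$; its ramification index is $e(D'/D)=\mathrm{ord}_{D'}(\delta)$, where $\delta$ is an equation of $D$. Write $\kappa(\cdot)$ for function fields of divisors. Choose $S^\circ\subset S$ open and nonempty such that $\pi$ is a finite covering over $S^\circ$ and $\pi^{-1}(S^\circ)=f^{-1}(S^\circ)\subset\mathcal X$. A *meridian* of $D\subset S\setminus S^\circ$ goes along a path to a generic smooth point of $D$, once around $D$ in a small transverse disc, and back.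

**(M1)** *$\pi_1(S^\circ)$ is generated by conjugates of meridians of the divisorial components of $S\setminus S^\circ$.* A loop bounds a disc in $S=\mathbb C^n$. In general position the disc misses the singular locus of $S\setminus S^\circ$ and its components of complex codimension $\ge2$ (real codimension $\ge4$), and it meets the smooth part of the divisors transversally in finitely many points. So the loop is a product of conjugates of meridians and their inverses. Meridians of one irreducible $D$ are conjugate, because the smooth points of $D$ on no other component form a connected set.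

**(M2)** *A meridian of $D$ acts on the sheets with $[\kappa(D'):\kappa(D)]$ cycles of length $e(D'/D)$ for each prime divisor $D'$ over $D$.* Over a small polydisc at a generic point of $D=\{\delta=0\}$, the space $\bar{\mathcal X}$ is normal and a covering off $\delta=0$, so its components have the form $\delta=\tau^e$. Each component belongs to one $D'$, has $e=e(D'/D)$, and the components belonging to $D'$ correspond to the points of $D'$ over a generic point of $D$.

**Lemma 2.** A transitive permutation group generated by transpositions is the full symmetric group.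

*Proof.* Join two points when their transposition is in the group. This relation is transitive, since $(ij)(jk)(ij)=(ik)$. Its classes are preserved by every generating transposition, so by transitivity of the group there is one class, and all transpositions are in the group. $\square$

The sensible plan is therefore: look at a generic point of a component of the critical locus $\{\det df=0\}$, expect two sheets to meet there, and conclude that a meridian is a transposition on classes. Section 3 shows precisely where the plan stops. The sheets of $\delta_3=0$ meet in pairs, but at four points rather than at two, so the meridian is not a transposition on classes. Example 1 shows a second difficulty: since $f$ is not proper, a meridian might permute sheets that go to infinity, where no critical point is visible. Third, nothing so far limits the number of components of the critical locus.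

The way past these points uses covectors. At a critical point $p$ over a generic point of $D$, the conormal of $D$ is a linear relation $\theta$ among the differentials $d(z_ew_e)$, called a stress of $p$. All critical points over the same $\lambda\in D$ where $\lambda$ is smooth carry *the same* stress. In the stacked graph this stress lives on one triangle, so it forgets the other vertices. We shall prove for basic graphs that the stress sees every edge, that a quadratic form built from it determines the configuration up to linear maps, and that the lengths then leave only $p$ and $\sigma p$. Uniqueness of the critical component comes from a vertex $i_0$ of degree 3: with all other points fixed, the positions of $p_{i_0}$ that make the framework flexible form one irreducible conic. Ramification at infinity is excluded by valuations and edge counts.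

## 5. Flexes, stresses, and edge counts

Consider any graph with vertex set $V'$, $|V'|=m\ge2$, with $L$ formed from $V'$. For a set $Q$ of pairs let $r(Q)=\dim L|_Q$ be the rank of $\{\varepsilon_e\}_{e\in Q}$: the number of vertices touched by $Q$ minus the number of connected components of $Q$. A configuration is $p=(z,w)$, $p_i=(z_i,w_i)\in\mathbb C^2$. Put $\langle(z,w),(z',w')\rangle=zw'+wz'$.

**Definition (flex, stress, rigid at $p$).** The rigidity matrix at $p$ has the rows $(w_e\varepsilon_e,z_e\varepsilon_e)=d(z_ew_e)$. A *flex* is a kernel vector $b=(\dot z,\dot w)$, that is, $\langle p_i-p_j,b_i-b_j\rangle=w_e\dot z_e+z_e\dot w_e=0$ on all edges. The *trivial* flexes are spanned by translations and $(z,-w)$; they form a 3-dimensional space if $p$ is not constant. A *stress* is a linear dependency $\theta$ among the rows, that is, $\sum_j\theta_{ij}(p_i-p_j)=0$ for every $i$. The graph is *rigid at $p$* if the matrix has rank $2m-3$, otherwise *flexible at $p$*.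

If $p$ is not constant, the rank is at most $2m-3$, and rigidity at $p$ means that all flexes are trivial. For a stress,
$$\sum_e\theta_ez_ey_e=\sum_e\theta_ew_ey_e=0\qquad\text{for all }y\in L. \tag{1}$$
Let $\mathrm{Lap}(\theta)$ be the symmetric matrix of the quadratic form $u\mapsto\sum_e\theta_eu_e^2$ on $\mathbb C^{V'}$. Its kernel contains $\mathbf 1$, and by (1) $\theta$ is a stress of $(z,w)$ if and only if $z,w\in\ker\mathrm{Lap}(\theta)$.

**Example 3.** Take $K_4$ and $c\in\mathbb C^4$, $c\neq 0$, with $\sum c_i=0$, $\sum c_ip_i=0$. Since $\sum_{i<j}c_ic_j(u_i-u_j)^2=(\sum c_i)(\sum c_iu_i^2)-(\sum c_iu_i)^2=-(\sum c_iu_i)^2$, the values $\theta_{ij}=-c_ic_j$ give the form $(\sum c_iu_i)^2$. Its kernel contains $\mathbf 1,z,w$. So $\theta$ is a stress, and $\mathrm{Lap}(\theta)=cc^T$ has rank 1.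

If a new vertex $j$ is joined to $k,k'$ with $p_j-p_k$, $p_j-p_{k'}$ linearly independent ("non-parallel"), the rank of the rigidity matrix rises by 2: in the two columns of $j$ the two new rows form an invertible block and the old rows vanish.

**Lemma 3.** If $G$ is Laman, then for all $\emptyset\ne Q\subset E$
$$2r(Q)\ge|Q|+1. \tag{2}$$
If $G$ is basic, then
$$2r(Q)\ge|Q|+2\quad\text{whenever }|Q|\ge2,\ Q\ne E. \tag{3}$$

*Proof.* A component of $Q$ on $m$ vertices has rank $m-1$ and at most $2m-3$ edges, so it contributes at least $1$ to $2r(Q)-|Q|$. This gives (2), and (3) if there are two components or more. If $Q$ is connected on $m$ vertices and $|Q|\ge2$, then $m\ge3$. For $m<N$ basicness gives $|Q|\le2m-4$; for $m=N$ we have $|Q|\le|E|-1=2N-4$. Both give (3). $\square$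

With $Q=E$, (2) gives $r(E)\ge N-1$, so a Laman graph is connected and $r(E)=N-1$.

Now let $G$ be basic and let $i_G(A)$ be the number of edges inside $A\subset V$; so $i_G(A)\le2|A|-4$ for $3\le|A|<N$.

**Lemma 4.** Let $G$ be basic.

(i) $G$ has no triangle, minimum degree $\ge3$, $N\ge6$, and a vertex of degree exactly 3.

(ii) $G$ is 3-connected.

(iii) Let $i_0$ have degree 3 with neighbors $1,2,3$. Put $V_\circ=V\setminus i_0$, $N_\circ=N-1$, $E_0=E(G-i_0)$, so $|E_0|=2N_\circ-4$. For $jk\in\{12,13,23\}$ put $G_{jk}=G-i_0+jk$, and let $G^+=G-i_0+\{12,13,23\}$. Then each $G_{jk}$ is Laman, and $G^+$ is redundantly rigid and 3-connected.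

*Proof.* (i) A triangle has $3>2\cdot3-4$ edges, and it is proper. Deleting a vertex of degree $\le2$ leaves $N-1\ge3$ vertices and at least $2N-5=2(N-1)-3$ edges, which is forbidden. So $3N\le2|E|=4N-6$, $N\ge6$. The average degree is $(4N-6)/N<4$, so degree 3 occurs.

(ii) Suppose $V=A\cup B$ with $|A\cap B|\le2$, both $A\setminus B$ and $B\setminus A$ nonempty, no edge between them. A vertex of $A\setminus B$ has three neighbors, all in $A$, so $|A|\ge4$; likewise $|B|\ge4$. Then $|E|\le(2|A|-4)+(2|B|-4)=2(N+|A\cap B|)-8\le2N-4$, a contradiction.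

(iii) By (i), $1,2,3$ are pairwise non-adjacent. *$G_{jk}$:* for $A\subset V_\circ$ with $|A|\ge3$ there are at most $2|A|-4+1$ edges inside $A$, two vertices span at most one edge, and the total is $2N_\circ-4+1$.

*Redundant rigidity:* deleting an edge of the triangle $123$ leaves a graph containing some $G_{jk}$. Let $e\in E_0$ and $H=G-i_0-e+12+13$, which has $2N_\circ-3$ edges. If $A\not\supset\{1,2,3\}$, at most one new edge lies in $A$ and $i_H(A)\le2|A|-3$ (trivially if $|A|=2$). If $\{1,2,3\}\subset A\ne V_\circ$, then $i_G(A)+3=i_G(A\cup i_0)\le2(|A|+1)-4$, so $i_H(A)\le i_G(A)+2\le2|A|-3$. So $H\subset G^+-e$ is spanning and Laman.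

*3-connectedness:* in a separation $(A,B)$ of $G^+$ of order $\le2$ the clique $\{1,2,3\}$ lies in $A$, say. Then $(A\cup i_0,B)$ separates $G$ with order $\le2$, contrary to (ii). $\square$

From now on, for a basic $G$ we fix $i_0$ and the notation of (iii), and choose $e_0=u_0v_0\in E_0$. By (JJ), $G^+$ is obtained from $K_4$ by edge additions and 1-extensions. For $G=K_{3,3}$, $G^+$ is $K_5$ minus an edge, which we built above.

## 6. Lines cut out of planes by a generic hyperplane

To know that $f$ is dominant we need independence of the vectors $d(z_ew_e)$ at a generic point. Each of them is the line that a hyperplane cuts out of the plane spanned by $(\varepsilon_e,0)$ and $(0,\varepsilon_e)$. The following lemma treats such lines; the subspace $N_0$ is needed only in Section 9.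

**Lemma 5.** Let $N_0\subset\tilde Y$ be finite-dimensional complex vector spaces, $\tau:\tilde Y\to Y=\tilde Y/N_0$, and $(\tilde A_e)_{e\in P}$ a finite nonempty family of 2-dimensional subspaces of $\tilde Y$. Put $\tilde A_Q=\sum_{e\in Q}\tilde A_e$ and $A_Q=\tau(\tilde A_Q)$. Assume $\dim\tilde A_Q\ge|Q|+1$ for all $\emptyset\ne Q\subseteq P$, $\dim A_Q\ge|Q|+1$ for all $\emptyset\ne Q\subsetneq P$, and $\dim A_P\ge|P|$. Then for generic $\varphi\in N_0^\perp=Y^*$ the $\tilde A_e\cap\ker\varphi$ are lines, and these lines are linearly independent in $\tilde Y$.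

*Proof.* Induction on $|P|$. If $|P|=1$, $\dim A_P\ge1$ gives $\varphi|_{\tilde A_e}\ne0$ for generic $\varphi$. Let $|P|\ge2$, $e_0\in P$, and $x\in\tilde A_{e_0}$ generic. Since $\dim A_{e_0}=2$, $\tau$ is injective on $\tilde A_{e_0}$ and $\tau(x)\ne0$. For $\emptyset\ne Q\subset P\setminus e_0$, genericity of $x$ gives: $x\in\tilde A_Q$ only if $\tilde A_{e_0}\subset\tilde A_Q$, and $\tau(x)\in A_Q$ only if $A_{e_0}\subset A_Q$.

Pass to $\tilde Y'=\tilde Y/\mathbb Cx$, replacing $N_0$ by its image; then $Y$ becomes $Y/\mathbb C\tau(x)$. Primes denote images. If $x\notin\tilde A_Q$, then $\dim\tilde A_Q'=\dim\tilde A_Q\ge|Q|+1$. If $x\in\tilde A_Q$, then $\tilde A_Q=\tilde A_{Q\cup e_0}$ has dimension $\ge|Q|+2$, so again $\dim\tilde A_Q'\ge|Q|+1$. In particular the $\tilde A'_e$ are planes. If $Q\subsetneq P\setminus e_0$, then $Q\cup e_0\subsetneq P$ and the same argument gives $\dim A_Q'\ge|Q|+1$. For $Q=P\setminus e_0$ we have $\dim A_Q'\ge(|Q|+1)-1=|Q|$. So the hypotheses hold for $P\setminus e_0$ in $\tilde Y'$.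

By induction, for generic $\varphi\in N_0^\perp$ with $\varphi(x)=0$ the lines $\tilde A_e\cap\ker\varphi$, $e\ne e_0$, are independent modulo $x$ (the isomorphism $\tilde A_e\to\tilde A_e'$ is compatible with $\varphi$). As $\dim A_{e_0}=2$, generically $\varphi|_{\tilde A_{e_0}}\ne0$, so $\tilde A_{e_0}\cap\ker\varphi=\mathbb Cx$. So all lines are independent for this $\varphi$. Independence is an open condition on $\varphi$, hence it holds for generic $\varphi\in N_0^\perp$. $\square$

Let $Z,W$ be vector spaces with linear maps to $L$, and let $r_Z(Q)$ be the rank of the forms $\varepsilon_e$, $e\in Q$, pulled back to $Z$; similarly $r_W$.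

**Corollary 6.** Let $P$ be a finite set of pairs. If $r_Z(Q)+r_W(Q)\ge|Q|+1$ for all $\emptyset\ne Q\subset P$, then at generic $(z,w)\in Z\times W$ the differentials $d(z_ew_e)$, $e\in P$, are independent, and $Z\times W\to\mathbb C^P$, $(z,w)\mapsto(z_ew_e)$, is dominant. If $z_{e_0}\not\equiv0$ on $Z$, it stays dominant on $\{z_{e_0}=1\}$.

*Proof.* Take $N_0=0$, $\tilde Y=Z^*\oplus W^*$, $\tilde A_e=\langle(\varepsilon_e,0),(0,\varepsilon_e)\rangle$ and $\varphi=(z,-w)$. The hypothesis for $|Q|=1$ makes $\tilde A_e$ a plane. A vector $(s\varepsilon_e,t\varepsilon_e)$ lies in $\ker\varphi$ iff $sz_e=tw_e$, so generically $\tilde A_e\cap\ker\varphi$ is spanned by $(w_e\varepsilon_e,z_e\varepsilon_e)=d(z_ew_e)$. Lemma 5 applies. The last claim follows by rescaling $(z,w)\mapsto(tz,t^{-1}w)$, which does not change the $z_ew_e$. $\square$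

By (2), with $Z=W=L$: *the rows of a Laman graph are independent at generic $p$, and $f$ is dominant for every Laman graph.* So a rigid graph is rigid at generic $p$. Consequently everything said in Section 1 about $\mathrm{Mon}$, $c$ (for $N\ge3$) and $\Gamma$ applies.

## 7. From monodromy to radicals

**Lemma 7.** Let $G$ be a Laman graph. If $\mathrm{Mon}$ is not solvable (for instance, if its quotient $\Gamma$ is not solvable), then $G$ is not-RS.

*Proof.* Let $\gamma$ be the edge used to remove rigid motions. The conditions $x_1=y_1=0$, $y_2=0$ say $z_1=w_1=0$, $z_2=w_2$, so $z_\gamma=w_\gamma$. For generic $d$ every point of $f^{-1}(d)$ comes from a solution so normalized: translate, and rescale $(z,w)\mapsto(tz,t^{-1}w)$ until $z_\gamma=w_\gamma$, which is possible as $z_\gamma w_\gamma\ne0$. From such a solution, the coordinates of the point of $f^{-1}(d)$ are $z_e/z_{e_0}$ and $w_ez_{e_0}$. If all solution coordinates lie in a radical extension of $\mathbb Q(d)$, then, after adjoining $\sqrt{-1}$, so do the coordinates of all points of $f^{-1}(d)$. The field $M$ they generate over $\mathbb Q(d)$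 is normal, since the fiber is finite and defined over $\mathbb Q(d)$, and it lies in the Galois closure of a radical extension. So $\mathrm{Gal}(M/\mathbb Q(d))$ is solvable. Since the $d_{ij}$ are algebraically independent, we may treat them as indeterminates. Then $M\cdot\mathbb C(d)$ is the Galois closure of $\mathbb C(\mathcal X)/\mathbb C(S)$, and $\mathrm{Mon}=\mathrm{Gal}(M\cdot\mathbb C(d)/\mathbb C(d))$ embeds in $\mathrm{Gal}(M/\mathbb Q(d))$ by restriction. So $\mathrm{Mon}$ is solvable, and so is its quotient $\Gamma$. $\square$

It remains to find $\Gamma$ and to bound $c$ from below.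

## 8. At least six classes

From here to the end of Section 14, $G$ is basic. We count points in a special fiber. The tool is this: *a generically finite dominant map of degree $\delta$ between smooth irreducible varieties of equal dimension has at most $\delta$ étale points in any fiber.* It is a local isomorphism at each of $m$ such points, so nearby generic fibers have at least $m$ points. Also, a generic fiber consists of étale points. If some étale point exists, the map is dominant.

**Proposition 8.** $c\ge6$.

*Proof.* Let $L_\circ=\mathbb C^{V_\circ}/\mathbb C\mathbf 1$ and $Z_{12}=\{z\in L_\circ:z_1=z_2\}$. Let $m_{12}$ be the degree (0 if not dominant) of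
$$g_{12}:\{(z,w)\in Z_{12}\times L_\circ:\ z_{e_0}=1\}\to\mathbb C^{E_0},\qquad (z,w)\mapsto(z_ew_e),$$
a map between spaces of dimension $(N_\circ-2)+(N_\circ-1)-1=2N_\circ-4$. Note $e_0\ne12$, since $12$ is not an edge. Define $m_{13},m_{23}$ similarly.

**Step 1: six types of points.** The purpose is to show $2c\ge2(m_{12}+m_{13}+m_{23})$. Take $\lambda^0$ with $\lambda^0_{i_01}=\lambda^0_{i_02}=\lambda^0_{i_03}=0$ and $\lambda^0_{E_0}$ generic. A point of $g_{12}^{-1}(\lambda^0_{E_0})$ extends to a point of $f^{-1}(\lambda^0)$ by $z_{i_0}=z_1=z_2$, $w_{i_0}=w_3$. By genericity $z_1\ne z_3$ and $w_1,w_2,w_3$ are distinct. A kernel vector $(\dot z,\dot w)$ of $df$ there, with $\dot z_{e_0}=0$, satisfies $w_{i_0k}\dot z_{i_0k}=0$ for $k=1,2$ and $z_{i_03}\dot w_{i_03}=0$, because the other factors vanish. Hence $\dot z_{i_0}=\dot z_1=\dot z_2$ and $\dot w_{i_0}=\dot w_3$. Its restriction to $V_\circ$ lies in the kernel of $dg_{12}$, which is $0$. So the vector is $0$ and $f$ is étale at the point.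

The same works with $z$ and $w$ exchanged: the corresponding map lives on $L_\circ\times Z_{12}$, and $\sigma$ (for the edge $e_0$ of $G-i_0$) identifies the two maps birationally, so its degree is again $m_{12}$. It also works for the pairs $13$ and $23$. The six types are distinguished by which single coincidence among $z_1,z_2,z_3$ or among $w_1,w_2,w_3$ occurs. So $f^{-1}(\lambda^0)$ contains at least $2(m_{12}+m_{13}+m_{23})$ étale points.

**Step 2: $m_{12}\ge2$, given two dominance statements.** Again we specialize. Vertex 3 has degree $\ge3$ and is not adjacent to $1$ or $2$, so at least two edges of $E_0$ contain $3$. Choose one, $h\ne e_0$; it is disjoint from $\{1,2\}$. Put $\lambda_h=0$ and let $\lambda_{E_0\setminus h}$ be generic. Consider the restrictions of $g_{12}$ to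

(A) $Z=\{z_1=z_2,\ z_h=0\}$, $W=L_\circ$;

(B) $Z=Z_{12}$, $W=\{w_h=0\}$;

always with $z_{e_0}=1$, and mapping to $\mathbb C^{E_0\setminus h}$. Source and target have dimension $2N_\circ-5$. Suppose both are dominant. Then over generic $\lambda_{E_0\setminus h}$ there is a point of type (A) with $w_h\ne0$ and zero kernel of the restricted differential. A kernel vector of $dg_{12}$ there satisfies $w_h\dot z_h+z_h\dot w_h=w_h\dot z_h=0$, so $\dot z_h=0$. It is tangent to $Z\times W$, hence $0$: the point is étale for $g_{12}$. Likewise there is a point of type (B) with $z_h\ne0$; a kernel vector has $\dot w_h=0$ and is $0$. The two points lie in the same fiber of $g_{12}$ and differ, as $z_h=0$ for one and $z_h\ne0$ for the other. So $m_{12}\ge2$.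

**Step 3: dominance of (A) and (B).** We verify the hypothesis of Corollary 6. If $Z$ is cut out by $\varepsilon_e=0$, $e\in T$, then $r_Z(Q)=r(Q\cup T)-r(T)$. Since $12$ and $h$ are disjoint, the requirement for all $\emptyset\ne Q\subset E_0\setminus h$ is
$$\text{(A)}\ \ r(Q\cup\{12,h\})+r(Q)\ge|Q|+3,\qquad\text{(B)}\ \ r(Q\cup12)+r(Q\cup h)\ge|Q|+3. \tag{4}$$
If $Q=\{q\}$: (B) reads $2+2\ge4$, and (A) reads $3+1\ge4$, because $12$ and $h$ are disjoint, so $\{q,12,h\}$ contains no cycle. (In particular $z_{e_0}\not\equiv0$ on $Z$.) Let $|Q|\ge2$. By (3), $2r(Q)\ge|Q|+2$. If $2r(Q)\ge|Q|+3$ we are done by monotonicity of $r$. If $2r(Q)=|Q|+2$, then (3) for $Q\cup h\ne E$ gives $2r(Q\cup h)\ge|Q|+3>2r(Q)$, so $r(Q\cup h)=r(Q)+1$, and both left sides in (4) are at least $2r(Q)+1=|Q|+3$.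

The pairs $13$ and $23$ are treated identically (with an edge at vertex $2$, respectively $1$). So $c\ge m_{12}+m_{13}+m_{23}\ge6$. $\square$

## 9. Valuations: ramification occurs only at finite points

Let $J=\det df$. We now rule out ramification coming from infinity or lying over a coordinate hyperplane.

**Proposition 9.** Let $D'\subset\bar{\mathcal X}$ be a prime divisor over $D\subset S$ with ramification index $>1$. Then $D$ is not a coordinate hyperplane, and $\mathrm{ord}_{D'}=\mathrm{ord}_C$ for an irreducible component $C\subset\mathcal X$ of $\{J=0\}$ with $f(C)$ dense in $D$.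

*Proof.* Let $v=\mathrm{ord}_{D'}$, $\mathcal O_v$ its ring, $t$ a uniformizer, $\kappa$ the residue field, which is finite over $\kappa(D)$ and so of transcendence degree $n-1$. Put $a_e=v(z_e)$, $b_e=v(w_e)$, so $a_e+b_e=v(\lambda_e)$.

**Step 1: leading coefficients lie in small spaces.** The purpose is a bound on transcendence degrees. Let $\bar z_e,\bar w_e\in\kappa^*$ be the residues of $t^{-a_e}z_e$, $t^{-b_e}w_e$. For a value $\alpha$ of $a$ put $F_{\ge\alpha}=\{a_e\ge\alpha\}$, $F_{>\alpha}=\{a_e>\alpha\}$, $E_\alpha=\{a_e=\alpha\}$. The vector $t^{-\alpha}z|_{F_{\ge\alpha}}$ lies in $L|_{F_{\ge\alpha}}\otimes\mathcal O_v$. Its reduction vanishes on $F_{>\alpha}$ and equals $\bar z_e$ on $E_\alpha$. Hence $(\bar z_e)_{e\in E_\alpha}\in M_\alpha\otimes\kappa$, where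
$$M_\alpha=\{y|_{E_\alpha}:\ y\in L|_{F_{\ge\alpha}},\ y|_{F_{>\alpha}}=0\},\qquad \dim M_\alpha=r(F_{\ge\alpha})-r(F_{>\alpha}). \tag{5}$$
These dimensions sum to $r(E)=N-1$. The ratios $\bar z_e/\bar z_{e'}$ within one level generate a field of transcendence degree at most $\dim M_\alpha-1$. So all ratios within levels together give transcendence degree at most $(N-1)-\ell_a$, where $\ell_a$ is the number of values of $a$. The same holds for $w$, with $\ell_b$.

**Step 2: centers.** The purpose is to recognize $v$ as the order along a visible hypersurface. Let $\mathcal Y$ be an affine space of dimension $n$ with $\mathbb C(\mathcal Y)=\mathbb C(\mathcal X)$ on which the $\lambda_e$ are polynomials, and suppose that all coordinates of $\mathcal Y$ lie in $\mathcal O_v$. Let $B$ be the center of $v$ on $\mathcal Y$. Then $B\ne\mathcal Y$, as $v$ is nontrivial. The function field of $B$ embeds in $\kappa$ and contains the residues $\bar\lambda_e$ of the $\lambda_e$, which generate $\kappa(D)$, of transcendence degree $n-1$. So $B$ is a hypersurface. Its local ring is a discrete valuation ring dominated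 by $\mathcal O_v$, hence equal to it: $v=\mathrm{ord}_B$, and $B$ maps densely to $D$.

**Step 3: $D$ not a coordinate hyperplane; at most two levels.** Now $v(\lambda_e)=0$ for all $e$, so $b=-a$; let $\ell=\ell_a=\ell_b$. The elements $\bar\lambda_e=\bar z_e\bar w_e$ generate $\kappa(D)$, and they are expressed by the ratios within levels and one $\bar\lambda_e$ per level. So $n-1\le2(N-1-\ell)+\ell=n+1-\ell$, and $\ell\le2$.

If $\ell=1$: as $z_{e_0}=1$, $a=b=0$. The $z_e,w_e$ generate the coordinate ring of $\mathcal X$ because $G$ is connected. By Step 2 with $\mathcal Y=\mathcal X$, $v=\mathrm{ord}_C$ for a hypersurface $C\subset\mathcal X$ with $f(C)$ dense in $D$. If $C\not\subset\{J=0\}$, $f$ is étale at the generic point of $C$ and the index is 1. So $C$ is a component of $\{J=0\}$, as asserted.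

**Step 4: two levels, new coordinates.** We show that $\ell=2$ is impossible. Let $a=\alpha$ on $F$ and $a=\beta<\alpha$ on $F'=E\setminus F$; put $k=\alpha-\beta$, $U=\{y\in L:y|_{F'}=0\}$, $U'=\{y\in L:y|_F=0\}$. These restrict injectively to $F$, respectively $F'$. The spaces (5) for $z$ are $L|_F$ and $U'$; for $w$ they are $L|_{F'}$ (value $-\beta$) and $U$ (value $-\alpha$). Since the residues $\bar w_e,\bar z_e$ are nonzero, every coordinate $e\in F$ is nonzero on $U$ and every coordinate $e\in F'$ is nonzero on $U'$. Choose linear sections $s:L|_F\to L$, $s':L|_{F'}\to L$ of the restriction maps, and $f_0\in F$, $f_1\in F'$. Let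
$$\mathcal Y=\{(\xi,\eta,\xi',\eta',\epsilon):\ \xi\in L|_F,\ \xi_{f_0}=1,\ \eta\in U',\ \eta_{f_1}=1,\ \xi'\in U,\ \eta'\in L|_{F'},\ \epsilon\in\mathbb C\}.$$
As $\dim L|_F+\dim U'=N-1=\dim U+\dim L|_{F'}$, its dimension is $2(N-1)-2+1=n$. Put $\hat z=z/z_{f_0}$, $\hat w=z_{f_0}w$; these coordinates on $\{\hat z_{f_0}=1\}\subset L\times L$ generate $\mathbb C(\mathcal X)$. The formulas
$$\hat z=s(\xi)+\epsilon^{-1}\eta,\qquad \hat w=\xi'+\epsilon s'(\eta')$$
identify $\mathbb C(\mathcal Y)$ with $\mathbb C(\mathcal X)$; the inverse is $\xi=\hat z|_F$, $y=\hat z-s(\xi)\in U'$, $\epsilon=1/y_{f_1}$, $\eta=\epsilon y$, $\eta'=\hat w|_{F'}/\epsilon$, $\xi'=\hat w-\epsilon s'(\eta')$. In these coordinates $f$ becomes the polynomial map $g$ with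
$$g_e=\xi_e\bigl(\xi'_e+\epsilon s'(\eta')_e\bigr)\ (e\in F),\qquad g_e=\eta'_e\bigl(\eta_e+\epsilon s(\xi)_e\bigr)\ (e\in F'). \tag{6}$$
Now $v(\hat z_e)=0$ on $F$ and $-k$ on $F'$; $v(\hat w_e)=0$ on $F$ and $k$ on $F'$. So $v(\xi_e)=0$, $v(s(\xi)_e)\ge0$, $v(y_{f_1})=-k$, $v(\epsilon)=k>0$, $v(\eta_e)\ge0$, $v(\eta'_e)=0$, $v(\xi'_e)\ge0$. By Step 2 the center of $v$ is a hypersurface contained in, so equal to, $B=\{\epsilon=0\}$; $v=\mathrm{ord}_B$ and $g(B)$ is dense in $D$. If $dg$ is invertible at a generic point of $B$, the index is 1, contrary to assumption. So it suffices to show this invertibility.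

**Step 5: the cokernel of $dg$ on $\epsilon=0$.** A covector $\theta=(\theta_F,\theta_{F'})$ annihilating the image of $dg$ at $\epsilon=0$ satisfies, by (6),
$$\sum_F\theta_e\xi'_e\dot\xi_e=0\ \ (\dot\xi\in L|_F),\qquad \sum_F\theta_e\xi_e\dot\xi'_e=0\ \ (\dot\xi'\in U), \tag{7}$$
$$\sum_{F'}\theta_e\eta'_e\dot\eta_e=0\ \ (\dot\eta\in U'),\qquad \sum_{F'}\theta_e\eta_e\dot\eta'_e=0\ \ (\dot\eta'\in L|_{F'}), \tag{8}$$
$$\sum_F\theta_e\xi_es'(\eta')_e+\sum_{F'}\theta_e\eta'_es(\xi)_e=0. \tag{9}$$
The gauge restrictions $\dot\xi_{f_0}=0$, $\dot\eta_{f_1}=0$ have been dropped. This is allowed: the missing direction $\dot\xi=\xi$ in the first equation of (7) is the second with $\dot\xi'=\xi'$, and $\dot\eta=\eta$ in (8) is the second equation of (8) with $\dot\eta'=\eta'$. Equations (7) and (8) describe the annihilator of the image of $d(g|_B)$, which generically has rank $n-1$. So their solution space $T_F\oplus T_{F'}$ is one-dimensional. The system is symmetric under $(F,\xi,\xi',U,s)\leftrightarrow(F',\eta',\eta,U',s')$, so let $T_F=\mathbb C\theta$ and $T_{F'}=0$.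

Suppose (9) holds at generic points of $B$. As $\theta$ depends only on $(\xi,\xi')$, (9) gives $\sum_F\theta_e\xi_es'(\eta')_e=0$ for generic, hence for all, $\eta'\in L|_{F'}$. (In the mirrored case the free variable is $\xi$ with $\xi_{f_0}=1$; this affine hyperplane spans $L|_F$, so the linear form still vanishes.) Since $L=s'(L|_{F'})\oplus U$, together with the second equation of (7),
$$\sum_F\theta_e\xi_ey_e=0\quad\text{for all }y\in L. \tag{10}$$

**Step 6: contradiction from Lemma 5.** The point is that a dependency modulo $N_0$ cannot generically lift. Let $F_0\subset F$ be the generic support of $\theta$. Take $\tilde Y=(L|_F)^*\oplus(L|_F)^*$, $N_0=0\oplus U^\perp$, $Y=(L|_F)^*\oplus U^*$, $P=F_0$, $\tilde A_e=\langle(\varepsilon_e,0),(0,\varepsilon_e)\rangle$ and $\varphi=(\xi,-\xi')\in N_0^\perp=L|_F\oplus U$. This $\varphi$ is generic: rescaling $\xi$ or $\xi'$ changes neither the conclusion of Lemma 5 nor the solution space of (7), so the gauge $\xi_{f_0}=1$ does no harm.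

First, $\dim\tilde A_Q=2r(Q)\ge|Q|+1$ by (2). The line $\tilde A_e\cap\ker\varphi$ is spanned by $\tilde b_e=(\xi'_e\varepsilon_e,\xi_e\varepsilon_e)$. Let $b_e=\tau(\tilde b_e)=(\xi'_e\varepsilon_e,\xi_e\varepsilon_e|_U)$, which is nonzero. Equations (7) say $\sum\theta_eb_e=0$, and since $\dim T_F=1$ this is, up to scale, the only dependency of $\{b_e\}_{e\in F_0}$; it has full support. So for $\emptyset\ne Q\subsetneq F_0$ the $b_e$, $e\in Q$, are independent and lie in $A_Q\cap\ker\varphi$, a proper subspace of $A_Q$ because $\varphi(\varepsilon_e,0)=\xi_e\ne0$. Thus $\dim A_Q\ge|Q|+1$. Also $|F_0|\ge2$, because $b_e\ne0$, and $\dim A_{F_0}\ge\dim A_{F_0\setminus e}\ge|F_0|$. Lemma 5 says that the $\tilde b_e$, $e\in F_0$, are independent. But the first equation of (7) and (10) say $\sum\theta_e\tilde b_e=0$, a contradiction. So (9) fails generically, $dg$ is invertible at a generic point of $B$, and $\ell=2$ is excluded.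

**Step 7: $D=\{\lambda_h=0\}$.** Here we show that the index is 1. The index is $k:=v(\lambda_h)$. We have $b_e=-a_e$ for $e\ne h$ and $a_h+b_h=k>0$. Let $\ell$ be the number of values of $a$ on $E\setminus h$. The $\bar\lambda_e=\bar z_e\bar w_e$, $e\ne h$, generate $\kappa(D)$ and are expressed by ratios within $a$-levels, ratios within $b$-levels, and $\ell$ of the $\bar\lambda_e$. So $n-1\le(N-1-\ell_a)+(N-1-\ell_b)+\ell$, that is, $\ell_a+\ell_b-\ell\le2$.

*Case $\ell=1$.* Then $a=\alpha$, $b=-\alpha$ on $E\setminus h$ and $\ell_a+\ell_b\le3$. So $a_h=\alpha$ or $b_h=-\alpha$, not both since $k>0$: $(a_h,b_h)$ is $(\alpha+k,-\alpha)$ or $(\alpha,-\alpha+k)$. Choose $f_0\in E\setminus h$ and let $\mathcal Y=\{(\hat z,\hat w)\in L\times L:\hat z_{f_0}=1\}$, $\hat z=z/z_{f_0}$, $\hat w=z_{f_0}w$. All $v(\hat z_e),v(\hat w_e)$ are $0$ except $v(\hat z_h)=k$ (respectively $v(\hat w_h)=k$). By Step 2 the center is the hyperplane $\hat z_h=0$ (respectively $\hat w_h=0$), $v$ is its order function, and $k=1$.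

*Case $\ell\ge2$.* Since $\ell_a,\ell_b\ge\ell$, we get $\ell\le\ell_a+\ell_b-\ell\le2$, so $\ell=\ell_a=\ell_b=2$. So $a$ has the values $\alpha>\beta$ and $b$ the values $-\alpha,-\beta$ on all of $E$. As $a_h+b_h>0$, $a_h=\alpha$, $b_h=-\beta$, $k=\alpha-\beta$. Put $F_1=\{a=\alpha\}\ni h$ and $F_2=\{b=-\beta\}=(E\setminus F_1)\cup h$. Then $F_1\setminus h=\{b=-\alpha\}$ and $E\setminus F_1=\{a=\beta\}$ are nonempty. Let $U_1=\{y\in L:y|_{F_1}=0\}$, $U_2=\{y\in L:y|_{F_2}=0\}$, let $s:L|_{F_1}\to L$, $s':L|_{F_2}\to L$ be linear sections, $f_0\in F_1\setminus h$, $f_1\in E\setminus F_1$. The coordinate $f_1$ is nonzero on $U_1$, because $M_\beta$ consists of the restrictions of $U_1$ and $\bar z_{f_1}\ne0$. Let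
$$\mathcal Y=\{(\xi,\eta,\xi',\eta',\epsilon):\ \xi\in L|_{F_1},\ \xi_{f_0}=1,\ \eta\in U_1,\ \eta_{f_1}=1,\ \xi'\in U_2,\ \eta'\in L|_{F_2},\ \epsilon\in\mathbb C\},$$
of dimension $(N-1)-2+(N-1)+1=n$, with $\hat z=s(\xi)+\epsilon^{-1}\eta$, $\hat w=\xi'+\epsilon s'(\eta')$. The inverse is as before: $\xi=\hat z|_{F_1}$, $y=\hat z-s(\xi)$, $\epsilon=1/y_{f_1}$, $\eta=\epsilon y$, $\eta'=\hat w|_{F_2}/\epsilon$, $\xi'=\hat w-\epsilon s'(\eta')$. Since $h\in F_1\cap F_2$, $\eta_h=0$ and $\xi'_h=0$, and
$$\lambda_h=\epsilon\,\xi_h\eta'_h,\quad \lambda_e=\xi_e(\xi'_e+\epsilon s'(\eta')_e)\ (e\in F_1\setminus h),\quad \lambda_e=\eta'_e(\eta_e+\epsilon s(\xi)_e)\ (e\in E\setminus F_1)$$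
are polynomials. We have $v(\hat z_e)=0$ on $F_1$ and $-k$ on $E\setminus F_1$; $v(\hat w_e)=0$ on $F_1\setminus h$ and $k$ on $F_2$. So $v(\epsilon)=k$, $v(\xi_e)=0$, $v(\eta_e)\ge0$, $v(\eta'_e)=0$, $v(\xi'_e)\ge0$. By Step 2 the center is $\{\epsilon=0\}$, $v$ is its order function, and $k=v(\epsilon)=1$.

In both cases the index is 1. So a divisor with index $>1$ falls under Step 3 with $\ell=1$. $\square$

## 10. Stresses with full support

Let $\mathcal J\subset(\mathbb C^2)^V$ be the closed locus where $G$ is flexible; as $|E|=2N-3$, this is the locus where $G$ has a nonzero stress. It is proper by Corollary 6. We have $\{z_{e_0}\ne0\}\cong\mathcal X\times\mathbb C^2\times\mathbb C^*$ by translations and rescalings, and there $\mathcal J$ corresponds to $\{J=0\}$: the kernel vector $(z,-w)$ is transverse to the gauge $\dot z_{e_0}=0$, so $df$ is invertible exactly when all flexes are trivial.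

Let $C\subset\mathcal X$ be a component of $\{J=0\}$ as in Proposition 9, with $f(C)$ dense in the hypersurface $D$. We use the same letter for the closure of $C\times\mathbb C^2\times\mathbb C^*$, an irreducible hypersurface in $(\mathbb C^2)^V$ and a component of $\mathcal J$. At generic $p\in C$ the restriction of $df$ to $C$ has rank $n-1$ and $J=0$, so $df$ has rank exactly $n-1$ with image $T_{f(p)}D$. A stress is a covector annihilating this image. Hence the stress space at $p$ is a line $\mathbb C\theta(p)$, and $\theta(p)$ is the conormal of $D$ at $f(p)$.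

In the stacked graph of Section 3, with $D=\{\delta_3=0\}$, the support of $\theta$ is the triangle $123$, which has $r=2$ and $3=2r-1$ edges. For basic graphs this cannot happen with a proper subgraph:

**Proposition 10.** For generic $p\in C$ the support of $\theta(p)$ is $E$.

*Proof.* We shall use an elementary fact.

**(F)** An irreducible hypersurface in a product $A\times B$ of affine spaces that does not dominate $A$ has the form $\mathcal D\times B$ with $\mathcal D\subset A$ an irreducible hypersurface. (It lies in (closure of its image)$\times B$; compare dimensions.)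

**Step 1: reduction to the support.** Let $P$ be the generic support, $V_P$ its vertex set, $r=r(P)$. $P$ is connected, since otherwise the restrictions of $\theta$ to its components are independent stresses; so $r=|V_P|-1$. Also $|P|\ge2$: a stress on one edge $ij$ needs $p_i=p_j$, a codimension 2 condition. Let $D=\{\Phi=0\}$ with $\Phi$ irreducible. For $e\notin P$ the conormal has zero $e$-component, so $\partial_e\Phi$ vanishes on $D$, $\Phi\mid\partial_e\Phi$, and $\partial_e\Phi=0$ by degree. So $\Phi\in\mathbb C[\lambda_P]$. Let $D_P=\{\Phi=0\}\subset\mathbb C^P$: an irreducible hypersurface, not a coordinate hyperplane by Proposition 9.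

Let $\mathcal D$ be the closure of the image of $C$ in $(\mathbb C^2)^{V_P}$. $P$ is dependent along $\mathcal D$ and independent at generic points of $(\mathbb C^2)^{V_P}$, so $\mathcal D$ is proper, and by (F) it is an irreducible hypersurface and $C=\mathcal D\times(\mathbb C^2)^{V\setminus V_P}$. With $f_P(p)=(z_ew_e)_{e\in P}$, $f_P(\mathcal D)$ is dense in $D_P$. For generic $p\in\mathcal D$ a stress of $(P,p)$ extends by zero to a stress of $G$, so the stress space of $(P,p)$ is $\mathbb C\theta$, with all $\theta_e\ne0$ for $e\in P$ and $\theta\propto(\partial_e\Phi)_{e\in P}$.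

**Step 2: $\mathcal D$ is invariant under projective maps.** This supplies many points to test equations at. For $\zeta\in(\mathbb C^2)^*$ put $\chi_i=1+\zeta(p_i)$ and, if all $\chi_i\ne0$, $p'_i=p_i/\chi_i$. If $\theta$ is a stress of $p$, then $\theta'_{ij}=\theta_{ij}\chi_i\chi_j$ is a stress of $p'$, since $\theta'_{ij}(p'_i-p'_j)=\theta_{ij}(\chi_jp_i-\chi_ip_j)$ and
$$\sum_j\theta_{ij}(\chi_jp_i-\chi_ip_j)=\sum_j\theta_{ij}\bigl[(p_i-p_j)+\zeta(p_j-p_i)\,p_i+\zeta(p_i)(p_i-p_j)\bigr]=0 .$$
The set of all such $p'$, $p\in\mathcal D$, is irreducible, contains $\mathcal D$ ($\zeta=0$), and lies in the proper closed locus where $P$ is dependent. As $\mathcal D$ is a hypersurface, the set lies in $\mathcal D$, and $(p,\zeta)\mapsto p'$ is dominant onto $\mathcal D$. In the same way $\mathcal D$ is invariant under translations and under $GL_2$, because stresses are.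

**Step 3: only one linear relation among the $\theta_ez_ew_e$.** Let $\mathfrak s=\{s\in\mathbb C^P:\sum_es_e\theta_e(p)z_ew_e=0\text{ for generic }p\in\mathcal D\}$. We claim $\mathfrak s=\mathbb C\mathbf 1$. By (1) with $y=w$, $\mathbf 1\in\mathfrak s$. Let $s\in\mathfrak s$. By Step 2, for generic $p\in\mathcal D$ and generic $\zeta$ the point $p'$ is generic in $\mathcal D$, and its stress is proportional to $\theta'$. So
$$\sum_{ij\in P}s_{ij}\theta_{ij}\,\frac{(\chi_jz_i-\chi_iz_j)(\chi_jw_i-\chi_iw_j)}{\chi_i\chi_j}=0\quad\text{identically in }\zeta. \tag{11}$$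
For generic $p\in\mathcal D$ the $p_i$ are distinct (coincidence has codimension 2), so no two of the affine functions $\chi_i$ of $\zeta$ are proportional; and $z_iw_i\ne0$ by translation invariance. Fix $i$, multiply (11) by $\chi_i$ and restrict to the line $\chi_i=0$. Edges not at $i$ drop out, and what remains is $z_iw_i\sum_js_{ij}\theta_{ij}\chi_j=0$. So the affine function $\sum_js_{ij}\theta_{ij}\chi_j$ of $\zeta$ is a multiple of $\chi_i$; comparing constant and linear terms gives $\sum_js_{ij}\theta_{ij}(p_j-p_i)=0$. So $(s_e\theta_e)$ is a stress, hence in $\mathbb C\theta$, and $s$ is constant.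

**Step 4: the closure of the logarithmic conormals is a linear space.** Let $D_P^*$ be the set of smooth points of $D_P$ in $(\mathbb C^*)^P$ and $\nu(\lambda)=(\lambda_e\partial_e\Phi)_e$, which is nonzero on $D_P^*$. Let $\mathcal N\subset\mathbb C^P$ be the closure of the set of all $c\,\nu(\lambda)$, $c\in\mathbb C^*$, $\lambda\in D_P^*$. We claim that $\mathcal N$ is a linear subspace.

Let $\hat M=\{(\lambda,\nu):\lambda\in D_P^*,\ \nu\in\mathbb C^*\nu(\lambda)\}$, smooth and irreducible of dimension $|P|$. With local coordinates $u_e=\log\lambda_e$ we have $\sum\nu_e\,du_e=c\,d\Phi|_{D_P}=0$ on $\hat M$, hence $\sum d\nu_e\wedge du_e=0$ on $\hat M$. On a Zariski open dense $\hat M^\circ\subset\hat M$ the projection to the smooth locus $\mathcal N_{reg}$ is a submersion. If $(\dot u,0)$ is tangent to a fiber and $(u',\nu')$ is any tangent vector of $\hat M^\circ$ at the same point, the 2-form gives $\nu'\cdot\dot u=0$, and $\nu'$ ranges over $T_\nu\mathcal N$. So the tangent spaces of the fiber over $\nu$ lie in $A_\nu:=(T_\nu\mathcal N)^\perp$; by dimension ($|P|-\dim\mathcal N$) they equal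 it. So near a point $\lambda_0$ the fiber over $\nu$ is $\lambda_0\exp(\text{ball in }A_\nu)$.

Let $Y\subset(\mathbb C^*)^P$ be the Zariski closure of the component of the fiber containing $\lambda_0$; $\dim Y=\dim A_\nu$. For a polynomial $q$ vanishing on $Y$, the entire function $a\mapsto q(\lambda_0\exp a)$ on $A_\nu$ vanishes on a ball, hence identically. So $\exp(A_\nu)\subset\lambda_0^{-1}Y$. The Zariski closure of the connected group $\exp(A_\nu)$ is a subtorus contained in $\lambda_0^{-1}Y$. Its Lie algebra contains $A_\nu$ and has dimension at most $\dim Y=\dim A_\nu$, so it equals $A_\nu$. There are only countably many subtori. The map $\nu\mapsto A_\nu$ is continuous on a Zariski open dense subset of the irreducible variety $\mathcal N_{reg}$, and this subset is path connected. A continuous map from a path to a countable set in a metric space is constant, so $A_\nu=A$ is constant there. As $\mathcal N$ is a cone, $\nu\in T_\nu\mathcal N=A^\perp$. So $\mathcal N\subset A^\perp$, and by dimension $\mathcal N=A^\perp$.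

At $\lambda=f_P(p)$, $p\in\mathcal D$ generic, $\nu(\lambda)\propto(\theta_ez_ew_e)_e$, and these $\lambda$ are dense in $D_P$. So $\mathfrak s=\mathcal N^\perp$, and Step 3 gives $\mathcal N=\{\nu:\sum_e\nu_e=0\}$.

**Step 5: dimension count.** We bound $|P|$ from below. Let $L_P=L|_P$, of dimension $r$. Consider
$$\{([z],[\nu]):\ z\in L_P\cap(\mathbb C^*)^P,\ \nu\perp z^{-1}L_P\},$$
where $z^{-1}L_P=\{(y_e/z_e)_e:y\in L_P\}$. This variety is irreducible of dimension $(r-1)+(|P|-r-1)=|P|-2=\dim\mathbb P(\mathcal N)$. It maps to $\mathbb P(\mathcal N)$, as $\mathbf 1\in z^{-1}L_P$. For generic $p\in\mathcal D$ the vector $\nu=(\theta_ez_ew_e)$ satisfies $\nu\perp z^{-1}L_P$ and $\nu\perp w^{-1}L_P$ by (1). These $\nu$ are dense in $\mathbb P(\mathcal N)$, so the map to $\mathbb P(\mathcal N)$ is dominant, and over generic $[\nu]$ there are finitely many $[z]$; likewise finitely many $[w]$. Let $\bar{\mathcal D}$ be the image of $\mathcal D$ in $\mathbb P(L_P)\times\mathbb P(L_P)$. The class $[\theta]$, hence $[\nu]$, depends only on $([z],[w])$. So $\bar{\mathcal D}\to\mathbb P(\mathcal N)$ has finite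 generic fibers, and $\dim\bar{\mathcal D}\le|P|-2$. As $\mathcal D$ is invariant under translations and under separate scalings of $z$ and $w$,
$$\dim\bar{\mathcal D}=\dim\mathcal D-4=\bigl(2(r+1)-1\bigr)-4=2r-3 .$$
So $|P|\ge2r-1$, that is, $2r(P)\le|P|+1$. Since $|P|\ge2$, (3) forces $P=E$. $\square$

## 11. Graphs built from $K_4$

For $G^+$ we need that flexibility is rare (codimension 2) and that generic stresses have large rank. Both are proved along the construction from $K_4$. One computation is used twice.

**Lemma 11.** Let $p_1,p_2,p_3$ be distinct points of a line $\ell\subset\mathbb C^2$ and $b_1,b_2,b_3\in\mathbb C^2$. Suppose that for every $q\notin\ell$ there is a vector $b_q$ and a trivial flex $\beta$ of $(p_1,p_2,p_3)$ with $\langle q-p_k,b_q-b_k-\beta_k\rangle=0$ for $k=1,2,3$. Then $\langle p_j-p_k,b_j-b_k\rangle=0$ for all pairs.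

*Proof.* A trivial flex extends to $q$, that is, there is $\beta_q$ with $\langle q-p_k,\beta_q-\beta_k\rangle=0$ for all $k$; subtracting it we may take $\beta=0$. Choose $\mu_k$ with $\sum\mu_k=0$, $\sum\mu_kp_k=0$; all $\mu_k\ne0$. Summing $\mu_k\langle q-p_k,b_q-b_k\rangle=0$, the terms with $b_q$ cancel, so $\sum\mu_k\langle q-p_k,b_k\rangle=0$ for all $q\notin\ell$. Hence
$$\sum_k\mu_kb_k=0,\qquad\sum_k\mu_k\langle p_k,b_k\rangle=0. \tag{12}$$
These conditions are unchanged by translating $p$ or adding a constant to all $b_k$; normalize $p_3=0$, $b_3=0$. Then $p_2=-(\mu_1/\mu_2)p_1$ and $b_2=-(\mu_1/\mu_2)b_1$, and (12) becomes $\mu_1\langle p_1,b_1\rangle-\mu_1\langle p_2,b_1\rangle=0$, so $\langle p_1-p_2,b_1\rangle=0$ and $\langle p_1-p_2,b_1-b_2\rangle=(1+\mu_1/\mu_2)\langle p_1-p_2,b_1\rangle=0$. The other pairs follow by symmetry. $\square$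

**Lemma 12.** Let $K$, with vertex set $V_K$ of size $m$, be obtained from $K_4$ by edge additions and 1-extensions. Then:

(a) $K$ is redundantly rigid;

(b) $\{p\in(\mathbb C^2)^{V_K}:K\text{ flexible at }p\}$ has codimension $\ge2$;

(c) for generic $p$, a generic stress $\theta$ of $(K,p)$ has $\mathrm{rank}\,\mathrm{Lap}(\theta)=m-3$.

*Proof.* In (c), for generic $p$ the rank is always $\le m-3$, since $\mathbf 1,z,w$ are independent and lie in the kernel.

**Step 1: $K_4$.** This starts the induction. (a) is clear. (b) If three points are non-collinear, their triangle has rank $1+2=3$, and two of the three edges to the fourth point are non-parallel, so the rank is $5$. Hence flexibility forces all four points to be collinear, which is codimension 2. (c) The stress space at generic $p$ has dimension $6-5=1$, and Example 3 gives rank 1.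

**Step 2: edge additions.** These preserve (a); they preserve (b), because the rank cannot drop; and they preserve (c), because stresses extend by $0$ and large rank is an open condition on the stress space.

Now let $K'=K-k_1k_2+\{jk_1,jk_2,jk_3\}$ be a 1-extension of $K$, for which the lemma holds.

**Step 3: (a) for $K'$.** Let $e\in K-k_1k_2$ and let $H$ be a spanning Laman subgraph of $K-e$. If $k_1k_2\in H$, the 1-extension of $H$ lies in $K'-e$ and is Laman: it has $2m-3-1+3=2(m+1)-3$ edges; a vertex set $A\ni j$ with $k_1,k_2,k_3\in A$ spans at most $2(|A|-1)-4+3=2|A|-3$ edges; otherwise $j$ has at most two neighbors in $A$ and the count is at most $2(|A|-1)-3+2$ (trivial if $|A|=2$). If $k_1k_2\notin H$, use $H+jk_1+jk_2$. If an edge at $j$ is deleted, use a spanning Laman subgraph of $K-k_1k_2$ (rigid by (a) for $K$) plus the two remaining edges at $j$.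

**Step 4: (b) for $K'$.** We show that no hypersurface consists of flexible configurations. By Step 3 and Corollary 6 the flexible locus is proper. Suppose $K'$ is flexible along an irreducible hypersurface $\mathcal D'$.

If $\mathcal D'$ dominates $(\mathbb C^2)^{V_K}$: for generic $p$, $K-k_1k_2$ is rigid at $p$ and $p_{k_1},p_{k_2},p_{k_3}$ are not collinear. So for each $p_j$ two edges at $j$ are non-parallel and $K'$ is rigid, a contradiction.

Otherwise by (F) $\mathcal D'=\mathcal D\times\mathbb C^2$ with $\mathcal D$ an irreducible hypersurface. By (b) for $K$, $K$ is rigid at generic $p\in\mathcal D$, while $K'$ is flexible at $(p,p_j)$ for all $p_j$.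

(i) *Suppose $p_{k_1},p_{k_2},p_{k_3}$ are not collinear for generic $p\in\mathcal D$.* Put $p_j$ on the line $p_{k_1}p_{k_2}$, different from $p_{k_1},p_{k_2}$. A nontrivial flex $b$ of $K'$ satisfies $\langle p_{k_1}-p_{k_2},b_j-b_{k_1}\rangle=0=\langle p_{k_1}-p_{k_2},b_j-b_{k_2}\rangle$. So $\langle p_{k_1}-p_{k_2},b_{k_1}-b_{k_2}\rangle=0$ and $b|_{V_K}$ is a flex of $K$, hence trivial. Subtracting a trivial flex, $b|_{V_K}=0$; and $b_j=0$, since $p_j-p_{k_1}$ and $p_j-p_{k_3}$ are independent. This is a contradiction.

(ii) *Suppose they are collinear along $\mathcal D$.* Then $\mathcal D$ is the collinearity hypersurface, which is irreducible, and generically the three points are distinct, on a line $\ell$. Let $p_j\notin\ell$; then the edges at $j$ are pairwise non-parallel. If $K-k_1k_2$ is rigid at $p$, so is $K'$, a contradiction. Otherwise, since $K$ is rigid at $p$, the flexes of $K-k_1k_2$ are the trivial ones plus $\mathbb Cb^\circ$, with $\langle p_{k_1}-p_{k_2},b^\circ_{k_1}-b^\circ_{k_2}\rangle\ne0$. A nontrivial flex of $K'$ is not trivial on $V_K$, so after scaling it restricts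 to $b^\circ$ plus a trivial flex. This holds for every $p_j\notin\ell$, so Lemma 11 gives $\langle p_{k_1}-p_{k_2},b^\circ_{k_1}-b^\circ_{k_2}\rangle=0$, a contradiction.

**Step 5: (c) for $K'$.** We find one good pair (configuration, stress) and spread it by openness. For generic $p$ take a stress $\theta$ of $(K,p)$ of rank $m-3$ with $\theta_{k_1k_2}\ne0$; this is possible, as $K-k_1k_2$ is rigid, so the row $k_1k_2$ depends on the others. Put $p_j=\frac12(p_{k_1}+p_{k_2})$, $\theta'_{jk_1}=\theta'_{jk_2}=2\theta_{k_1k_2}$, $\theta'_{jk_3}=0$, $\theta'=\theta$ on the other edges. From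
$$(u_j-u_{k_1})^2+(u_j-u_{k_2})^2=\tfrac12(u_{k_1}-u_{k_2})^2+2\Bigl(u_j-\tfrac{u_{k_1}+u_{k_2}}2\Bigr)^2$$
the form of $\theta'$ equals that of $\theta$ plus $4\theta_{k_1k_2}\bigl(u_j-\frac{u_{k_1}+u_{k_2}}2\bigr)^2$. So its kernel contains $z,w$ (extended to $j$), $\theta'$ is a stress of $K'$, and its rank is $(m+1)-3$. $K'$ is rigid at this configuration, as $K-k_1k_2$ is rigid at $p$ and $jk_1,jk_3$ are non-parallel. Over the irreducible open set of configurations at which $K'$ is rigid the stress spaces form a vector bundle, and rank $\ge(m+1)-3$ is a nonempty open condition on its irreducible total space. Hence it holds for generic stresses at generic configurations. $\square$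

By Lemma 4 and (JJ), Lemma 12 holds for $K=G^+$.

## 12. The conic of flexible positions

For $p_\circ\in(\mathbb C^2)^{V_\circ}$ with $p_1,p_2,p_3$ non-collinear write $p_{i_0}=\sum_kx_kp_k$, $\sum_kx_k=1$. The vectors $p_{i_0}-p_k$, $k=1,2,3$, span $\mathbb C^2$, and $\sum_kx_k(p_{i_0}-p_k)=0$ is their only relation up to scale. For $b$ on $V_\circ$ put $A_{jk}=\langle p_j-p_k,b_j-b_k\rangle$ and $q_b(x)=\sum_{j<k}A_{jk}x_jx_k$. Collecting the terms $(j,k)$ and $(k,j)$,
$$\sum_kx_k\langle p_{i_0}-p_k,b_k\rangle=\sum_{j,k}x_jx_k\langle p_j-p_k,b_k\rangle=-q_b(x). \tag{13}$$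
Extending a flex $b$ of $G-i_0$ to $i_0$ means solving $\langle p_{i_0}-p_k,b_{i_0}\rangle=\langle p_{i_0}-p_k,b_k\rangle$ for $k=1,2,3$. So
$$\text{a flex } b\text{ of }G-i_0\text{ extends to a flex of }G\iff q_b(x)=0,\text{ and then uniquely.} \tag{14}$$

**Example 4.** The conic $q_b=0$ passes through $p_1,p_2,p_3$. For $G=K_{3,3}$ with $i_0$ on the side $\{i_0,a,a'\}$ it also passes through $p_a$ and $p_{a'}$: if $p_{i_0}=p_a$, then $b_{i_0}=b_a$ extends $b$. So for generic $p_\circ$ it is the conic through the five points $p_1,p_2,p_3,p_a,p_{a'}$.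

**Proposition 13.** There is exactly one prime divisor of $\bar{\mathcal X}$ that is ramified over $S$. Its order function is $\mathrm{ord}_{R\cap\mathcal X}$ for an irreducible hypersurface $R\subset\mathcal J$. It lies over a hypersurface $\Delta$ that is not a coordinate hyperplane, its index is 2, and over generic $\lambda\in\Delta$ the points of $R\cap\mathcal X$ are exactly two distinct points $p$ and $\sigma p$.

*Proof.* Let $C$ be as in Section 10, with $\theta$ unique up to scale and of full support (Proposition 10).

**Step 1: $C$ dominates $(\mathbb C^2)^{V_\circ}$.** This prepares uniqueness. Otherwise by (F) $C=\mathcal D\times\mathbb C^2$ with $\mathcal D$ an irreducible hypersurface; let $p_\circ\in\mathcal D$ be generic. By Lemma 12(b), $G^+$ is rigid at $p_\circ$. $E_0$ is independent at $p_\circ$: a dependency would be a stress of $G$ without full support at a generic point of $C$. So the flexes of $G-i_0$ form a space of dimension $2N_\circ-(2N_\circ-4)=4$, the trivial ones plus $\mathbb Cb^\circ$. And $G$ is flexible at $(p_\circ,p_{i_0})$ for all $p_{i_0}$.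

If $1,2,3$ are non-collinear at $p_\circ$, a flex of $G$ trivial on $V_\circ$ is trivial. So some nontrivial flex restricts to $b^\circ$ plus a trivial flex, $b^\circ$ extends, and (14) gives $q_{b^\circ}(x)=0$ for all $x$ with $\sum x_k=1$. So all $A_{jk}=0$, and $b^\circ$ is a nontrivial flex of $G^+$, a contradiction. If $1,2,3$ are collinear along $\mathcal D$, then $\mathcal D$ is the collinearity hypersurface and the three points are generically distinct, on a line $\ell$. For $p_{i_0}\notin\ell$ a flex of $G$ trivial on $V_\circ$ is again trivial, so $b^\circ$ extends for all such $p_{i_0}$. Lemma 11 gives $A_{12}=A_{13}=A_{23}=0$, again a contradiction.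

**Step 2: only one hypersurface in $\mathcal J$ dominates $(\mathbb C^2)^{V_\circ}$.** For generic $p_\circ$: $E_0$ is independent (it lies in the Laman graph $G_{12}$); the flexes of $G-i_0$ are the trivial ones plus $\mathbb Cb$; and $A_{12},A_{13},A_{23}\ne0$, since each $G_{jk}$ is rigid at generic $p_\circ$ and so does not admit the nontrivial flex $b$. By (14), $G$ is flexible at $(p_\circ,p_{i_0})$ iff $q_b(x)=0$. The form $q_b$ has determinant $\frac14A_{12}A_{13}A_{23}\ne0$, so it is irreducible, and $\{q_b=0,\ \sum x_k=1\}$ is an irreducible affine conic. So the fiber of $\mathcal J$ over generic $p_\circ$ is an irreducible curve, and exactly one irreducible hypersurface $R\subset\mathcal J$ dominates $(\mathbb C^2)^{V_\circ}$. Being unique, $R$ is preserved by translations, by $(tz,t^{-1}w)$ and by $z\leftrightarrow w$, as $\mathcal J$ is. In particular $R\cap\{z_{e_0}\ne0\}\cong(R\cap\mathcal X)\times\mathbb C^2\times\mathbb C^*$, nonempty since $e_0\in E_0$. At a point of $R$ over generic $p_\circ$ the flex space of $G$ is 4-dimensional, so the stress space is a line. By Proposition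 9 and Step 1, the only possible ramified prime divisor of $\bar{\mathcal X}$ is the one with order function $\mathrm{ord}_{R\cap\mathcal X}$.

**Step 3: ramification does occur.** If there were no ramified divisor, then by (M1) and (M2) all meridians would act trivially and $\mathrm{Mon}=1$, contradicting transitivity on $2c\ge2$ points. So $R$ is ramified, and by Proposition 9 $f(R\cap\mathcal X)$ is dense in a hypersurface $\Delta$, not a coordinate hyperplane.

**Step 4: the index is 2.** We compute the order of $J$ along $R$. Up to sign, $J$ is the determinant of the rigidity matrix with the columns $z_{u_0},w_{u_0},z_{v_0}$ deleted, where $e_0=u_0v_0$. This determinant is defined on $(\mathbb C^2)^V$; it is translation invariant and is multiplied by a power of $t$ under $(z,w)\mapsto(tz,t^{-1}w)$. So its order along $R$ equals the order of $\det df$ along $R\cap\mathcal X$.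

Fix generic $p_\circ$; note $u_0,v_0\in V_\circ$. Let $M_0$ be the matrix of the rows $E_0$ in the $2N_\circ-3$ undeleted columns of $V_\circ$. Its kernel consists of the flexes of $G-i_0$ with $\dot z_{u_0}=\dot w_{u_0}=\dot z_{v_0}=0$. As $z_{e_0}\ne0$, no nonzero trivial flex has this property, and every flex can be normalized in this way by a trivial one. So the kernel is spanned by one representative $b$, and $M_0$ has rank $2N_\circ-4$. Let $B_\circ$ be an invertible matrix, depending only on $p_\circ$, whose last column is $b$. Then $M_0B_\circ=[M_1\,|\,0]$ with $M_1$ invertible. Multiply the full $n\times n$ matrix on the right by $B_\circ\oplus I_2$. The rows $E_0$ become $[M_1\,|\,0\,|\,0\ \ 0]$, and the row $i_0k$ becomes $[\,*\,|\,-\langle p_{i_0}-p_k,b_k\rangle\,|\,w_{i_0}-w_k\ \ z_{i_0}-z_k]$. Hence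
$$J=\pm\frac{\det M_1}{\det B_\circ}\,\det\bigl[-\langle p_{i_0}-p_k,b_k\rangle\ \big|\ w_{i_0}-w_k\ \big|\ z_{i_0}-z_k\bigr]_{k=1,2,3}. \tag{15}$$
The cofactors $c_1,c_2,c_3$ of the first column satisfy $\sum c_k(p_{i_0}-p_k)=0$ and $\sum c_k=\det[1\,|\,w_{i_0}-w_k\,|\,z_{i_0}-z_k]=\det[1\,|\,w_k\,|\,z_k]=:\delta_\circ\ne0$, independent of $p_{i_0}$. So $c_k=\delta_\circ x_k$, and by (13) the determinant in (15) is $\delta_\circ q_b(x)$. Thus $J=\mathrm{const}\cdot q_b(x)$ with a nonzero constant depending only on $p_\circ$; as a polynomial in $p_{i_0}$ this is irreducible.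

Let $\rho$ be an irreducible equation of $R$ and $J=\rho^mJ'$, $\rho\nmid J'$. Restricted to the slice over $p_\circ$, $\rho$ vanishes on the conic, so $q_b\mid\rho$ there and $q_b^m$ divides $\mathrm{const}\cdot q_b$. Thus $m\le1$, and $m\ge1$ as $J$ vanishes on $R$. So $\mathrm{ord}_RJ=1$.

At a generic point of $R\cap\mathcal X$ the restriction $R\cap\mathcal X\to\Delta$ is étale. If $\delta$ is a local equation of $\Delta$ and $e$ is the index, then $\delta\circ f=\tau^e$ for a suitable local equation $\tau$ of $R$ (absorb the unit by an $e$-th root). Completing $\delta$ to local coordinates on $S$ and pulling the others back, $f$ is $(y_1,\dots,y_{n-1},\tau)\mapsto(y_1,\dots,y_{n-1},\tau^e)$. So $e-1=\mathrm{ord}_RJ=1$, and $e=2$.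

**Step 5: $\mathrm{rank}\,\mathrm{Lap}(\theta)=N-3$ at generic $p\in R$.** This makes the stress determine the configuration up to linear maps. Take $p_\circ$ generic and $x$ on the conic with all $x_k\ne0$; this excludes finitely many $x$, since the irreducible conic lies in no line. The stress condition at $i_0$ gives $\theta_{i_0k}=\tau x_k$ for a number $\tau$, and $\tau\ne0$, else $\theta$ would be supported on the independent set $E_0$. Since $\sum x_k=1$,
$$\sum_k\tau x_k(u_{i_0}-u_k)^2=\tau\Bigl(u_{i_0}-\sum_kx_ku_k\Bigr)^2+\tau\sum_{j<k}x_jx_k(u_j-u_k)^2 .$$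
So the form of $\theta$ is $\tau(u_{i_0}-\sum x_ku_k)^2$ plus the form of $\theta^+$ in the variables $u|_{V_\circ}$, where $\theta^+=\theta$ on $E_0$ and $\theta^+_{jk}=\tau x_jx_k$. Hence $\mathrm{rank}\,\mathrm{Lap}(\theta)=1+\mathrm{rank}\,\mathrm{Lap}(\theta^+)$, and the radical of the first form restricts to the radical of the second. So $\theta^+$ is a nonzero stress of $(G^+,p_\circ)$. The stress space of $(G^+,p_\circ)$ has dimension $(2N_\circ-1)-(2N_\circ-3)=2$. By Lemma 12(c) only finitely many classes in its projectivization $\mathbb P^1$ have rank $<N_\circ-3$. The map $x\mapsto[\theta^+]$ is injective, since $(x_1x_2:x_1x_3:x_2x_3)$ determines $(x_1:x_2:x_3)$ when all $x_k\ne0$. So for all but finitely many $x$ on the conic $\mathrm{rank}\,\mathrm{Lap}(\theta^+)=N_\circ-3$, and $\mathrm{rank}\,\mathrm{Lap}(\theta)=N-3$.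

**Step 6: the two points over $\lambda\in\Delta$.** Let $p=(z,w)$ and $p'=(z',w')$ in $R\cap\mathcal X$ lie over the same generic $\lambda\in\Delta$. Since $R\cap\mathcal X\to\Delta$ is generically finite, both avoid any given proper closed subset of $R\cap\mathcal X$. Their stresses are both conormal to $\Delta$ at $\lambda$, so $\theta(p')\propto\theta(p)=:\theta$. By Step 5, $\ker\mathrm{Lap}(\theta)=\langle\mathbf 1,z,w\rangle$ (these are independent, as $1,2,3$ are not collinear). So in $L$: $z'=\alpha z+\beta w$, $w'=\gamma z+\delta w$. The equations $z'_ew'_e=z_ew_e$ say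
$$Q(z_e,w_e)=0\ \text{ for all }e\in E,\qquad Q(Z,W)=\alpha\gamma Z^2+(\alpha\delta+\beta\gamma-1)ZW+\beta\delta W^2 .$$
If $Q\ne0$, all edge vectors lie on at most two lines through $0$, so two of the three edges at $i_0$ are parallel. This is a relation between two of the $p_{i_0}-p_k$, so some $x_k=0$, a contradiction. So $Q=0$. Either $\beta=\gamma=0$ and $\alpha\delta=1$; then $z_{e_0}=z'_{e_0}=1$ gives $\alpha=1$ and $p'=p$. Or $\alpha=\delta=0$ and $\beta\gamma=1$; then $\beta=1/w_{e_0}$ and $p'=\sigma p$. Conversely $\sigma p\in R$, because $R$ is preserved by $z\leftrightarrow w$ and by rescaling; note that $w_{e_0}\ne0$, as $\Delta$ is not a coordinate hyperplane. And $\sigma p\ne p$, since fixed points of $\sigma$ are collinear configurations while $1,2,3$ are not collinear at $p$. $\square$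

Compare with Example 1: for the triangle the two sheets over $\delta=0$ meet at a fixed point of $\sigma$, and there is only one class. Here they meet at $p$ and, separately, at $\sigma p\ne p$.

## 13. The meridian of $\Delta$ and the group $S_c$

*Proof of parts 1, 2 and 3 of Theorem 1.* By (M1), (M2) and Proposition 13, all meridians act trivially on the sheets except those of $\Delta$. Near a generic $\lambda\in\Delta$ let $s_1,s_2$ be the two sheets meeting at $p$. The involution $\sigma$ is biregular near $p$, because $\lambda_{e_0}\ne0$; so $\sigma s_1,\sigma s_2$ are the two sheets meeting at $\sigma p$. Since $\sigma p\ne p$, the four sheets are distinct, and by (M2) the meridian acts as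
$$\rho=(s_1\ s_2)(\sigma s_1\ \sigma s_2). \tag{16}$$
The classes $\{s_1,\sigma s_1\}$ and $\{s_2,\sigma s_2\}$ are different, so on the $c$ classes $\rho$ is a transposition. So $\Gamma$ is transitive and generated by transpositions, and by Lemma 2 $\Gamma=S_c$: part 1. Part 2 is Proposition 8. Since $c\ge6$, $S_c$ is not solvable, because $A_c$ is simple and nonabelian for $c\ge5$. By Lemma 7, $G$ is not-RS. Indeed, the proof of Lemma 7 embeds $\mathrm{Mon}$ in the Galois group over $\mathbb Q(d_{ij})$, so that group is not solvable. This is part 3, and Conjecture B holds. $\square$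

## 14. The group on the $2c$ solutions is $W(D_c)$

*Proof of part 4.* Label a fiber $\pm1,\dots,\pm c$ with $\sigma=-1$. Let $\epsilon_1,\dots,\epsilon_c$ be the standard basis of $\mathbb C^c$, with label $\pm i$ standing for $\pm\epsilon_i$. By (16), the conjugates of $\rho$ in $\mathrm{Mon}$ are reflections in vectors $\epsilon_i\pm\epsilon_j$, and they generate $\mathrm{Mon}$. So $\mathrm{Mon}\subset W(D_c)$, the group of signed permutations with an even number of sign changes. By part 1, $\mathrm{Mon}\to S_c$ is onto; conjugating $\rho$, over each transposition $(ij)$ lies at least one conjugate of $\rho$.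

Suppose first that for some pair $i,j$ the reflections in $\epsilon_i-\epsilon_j$ and in $\epsilon_i+\epsilon_j$ are both in $\mathrm{Mon}$. Their product changes the signs of $i$ and $j$ and nothing else. Conjugating, $\mathrm{Mon}$ contains all even sign changes, so it has order $2^{c-1}c!$ and equals $W(D_c)$.

Otherwise over each $(ij)$ there is exactly one such reflection $\rho_{ij}$ in $\mathrm{Mon}$. Change signs of the labels $2,\dots,c$ so that each $\rho_{1j}$ is the reflection in $\epsilon_1-\epsilon_j$. Then for $i,j\ne1$, $\rho_{ij}=\rho_{1i}\rho_{1j}\rho_{1i}$ is the reflection in $\epsilon_i-\epsilon_j$. So all generators of $\mathrm{Mon}$ preserve $\{+1,\dots,+c\}$, contradicting transitivity on $2c$ points. $\square$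

## 15. Laman graphs that contain a basic Laman graph

*Proof of part 5.* Let $H$ be a basic Laman subgraph of a Laman graph $G'$. Choose the gauge edge $e_0$ in $H$. Restriction of configurations $\mathcal X_{G'}\to\mathcal X_H$ is a surjective affine map, so $\mathbb C(\mathcal X_H)\subset\mathbb C(\mathcal X_{G'})$, compatibly with the $\lambda_e$, $e\in E(H)$. By Corollary 6, $\mathcal X_{G'}\to\mathbb C^{E(G')}$ is dominant and generically finite.

Let $\Omega$ be the Galois closure of $\mathbb C(\mathcal X_H)/\mathbb C(\lambda_{E(H)})$, with group $W(D_c)$, $c\ge6$. The extension $\mathbb C(\lambda_{E(G')})/\mathbb C(\lambda_{E(H)})$ is purely transcendental, so $\mathbb C(\lambda_{E(H)})$ is algebraically closed in it. Hence $\Omega\cap\mathbb C(\lambda_{E(G')})=\mathbb C(\lambda_{E(H)})$ in a common algebraic closure, and the compositum $\Omega\cdot\mathbb C(\lambda_{E(G')})$ is Galois over $\mathbb C(\lambda_{E(G')})$ with the same group $W(D_c)$. This compositum is generated by the conjugates of a primitive element of $\mathbb C(\mathcal X_H)$, which lies in $\mathbb C(\mathcal X_{G'})$.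 The minimal polynomial of this element stays irreducible over $\mathbb C(\lambda_{E(G')})$, so the compositum is contained in the Galois closure of $\mathbb C(\mathcal X_{G'})/\mathbb C(\lambda_{E(G')})$. So the monodromy group of $G'$ has $W(D_c)$ as a quotient, which maps onto $S_c$ with $c\ge6$ and is not solvable. By Lemma 7, applied to $G'$, the graph $G'$ is not-RS. $\square$
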